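\title{Cyclotomic polynomials of given order with large height:\\ the Bateman--Pomerance--Vaughan conjecture}

\begin{abstract}
Let $A_n$ be the largest absolute value of a coefficient of the cyclotomic polynomial $\Phi_n$. Bateman, Pomerance and Vaughan conjectured that for every $k$ there is a constant $\epsilon_k'>0$ such that $A_n\ge \epsilon_k' n^{2^{k-1}/k-1}$ for infinitely many products $n$ of $k$ distinct odd primes. We prove this by evaluating $\Phi_n$ at a single point of the unit circle when the $k$ primes lie in an interval of bounded length; Maynard's theorem supplies the primes. We also prove a converse (the $k$ primes must be of comparable size) and bounds for the best constant $L_k$, the upper limit of $A_n/n^{2^{k-1}/k-1}$ over such $n$. In particular $\log (1/L_k)\ge 2^{k-1}(\log k-\log\log k-C)$ for all $k\ge3$ with an absolute constant $C$, and under Dickson's conjecture $\log(1/L_k)\sim 2^{k-1}\log k$ as $k\to\infty$.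
\end{abstract}

\section{The question and the results}

For a positive integer $n$ let
\[
\Phi_n(x)=\prod_{\substack{1\le j\le n\\ (j,n)=1}}\bigl(x-e^{2\pi i j/n}\bigr)=\sum_{0\le m\le\varphi(n)}a_n(m)x^m
\]
be the $n$-th cyclotomic polynomial, and let $A_n=\max_m|a_n(m)|$ be its \emph{height}. Let $\ker(n)$ be the product of the distinct primes dividing $n$. Then $\Phi_n(x)=\Phi_{\ker(n)}(x^{n/\ker(n)})$, and $\Phi_{2n}(x)=\Phi_n(-x)$ for odd $n>1$. So neither repeated prime factors nor the prime $2$ influence the height, and we restrict attention to odd squarefree $n$. We say that $\Phi_n$ (or $n$) has \emph{order} $k$ if $n=p_1\cdots p_k$ is a product of $k$ distinct odd primes. Throughout put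
\[
E=E_k=\frac{2^{k-1}}{k}-1 .
\]

\begin{conjecture}[Bateman, Pomerance, Vaughan; see \cite{Bzdega}]
For every $k$ there is a constant $\epsilon_k'>0$ such that $A_n\ge\epsilon_k'\,n^{2^{k-1}/k-1}$ for infinitely many cyclotomic polynomials $\Phi_n$ of order $k$.
\end{conjecture}

For $k\le 2$ we have $E_k=0$ and nothing needs proof, since $\Phi_n$ is monic and $A_n\ge1$. The first real case is $k=3$, where the conjecture asks for $A_n\ge\epsilon n^{1/3}$ infinitely often.

The exponent is explained by an upper bound. For $p_1<\dots<p_k$ and $k\ge2$ put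
\[
M_n=\prod_{i=1}^{k-2}p_i^{2^{k-1-i}-1},\qquad C_k=2^{2^{k-2}} .
\]
Bateman, Pomerance and Vaughan proved $A_n\le M_n$; we shall prove and use only the weaker bound $A_n\le C_kM_n$. The exponents in $M_n$ add up to $2^{k-1}-k=kE$, and they are larger for the smaller primes. Hence $M_n\le n^{E}$ (see \eqref{eq:abel}), and $M_n$ is of the order of $n^E$ when the $p_i$ are within bounded factors of each other. For $k=3$, for instance, $M_n=p_1\le n^{1/3}$. So $A_n\le n^E$, and the conjecture says that this is attained infinitely often up to a constant. Two guesses are therefore natural: that one should look at products of primes of comparable size, and that nothing else can work. Both are correct. Let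
\[
L_k=\limsup_{\substack{n\to\infty,\ n\text{ a product of}\\ k\text{ distinct odd primes}}}\frac{A_n}{n^{E_k}} .
\]
Every positive $\epsilon_k'<L_k$ is admissible in the conjecture and no $\epsilon_k'>L_k$ is.

\begin{theorem}\label{thm:main}
The conjecture is true: $L_k>0$ for every $k\ge1$.
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] For $k\ge2$, $\ \log(1/L_k)\le 2^{k-1}\bigl(2k^2+O(k\log(k+1))\bigr)$.
\item[(b)] Let $k\ge3$ and let $n=p_1\cdots p_k$ with odd primes $p_1<\dots<p_k$. Then $A_n\le C_kM_n$. If $\epsilon>0$ and $A_n\ge\epsilon n^{E}$, then $p_k\le (C_k/\epsilon)^{1/E}p_1$.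
\item[(c)] There is an absolute constant $C$ such that for all $k\ge3$
\[
\log(1/L_k)\ge2^{k-1}(\log k-\log\log k-C).
\]
\item[(d)] If Dickson's prime $k$-tuples conjecture holds, then for $k\ge3$ and with $C$ as in (c)
\[
\Bigl(\frac{2}{\pi k}\Bigr)^{2^{k-1}}\le L_k\le\Bigl(\frac{e^{C}\log k}{k}\Bigr)^{2^{k-1}},
\]
so that $\log(1/L_k)\sim2^{k-1}\log k$ as $k\to\infty$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:lower} is short and proves Theorem~\ref{thm:main}, part (a), and the lower bound in (d). Section~\ref{sec:converse} proves (b). The remaining sections prove (c), which is the upper bound in (d) in logarithmic form.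

The idea of (c) is this. At a point $e^{2\pi i\theta}$ where $\Phi_n$ is nearly as large as possible, many of the numbers $d\theta$ with $d\mid n$ are very close to integers. Fixing a suitable divisor $d$ and writing $x=d\theta$, we find many primes $p_i$ for which the distance from $p_ix$ to the nearest integer is about $1/p_i$. But among the primes $p$ of a dyadic interval $[P,2P)$ only $O(T)$ can have $px$ within $T/P$ of an integer, unless $x$ is extremely close to an integer. So with $k$ primes at hand, distances are typically at least about $T/p_i$ with $T=k/\log k$, and each such loss costs a factor $T$. Section~\ref{sec:pointwise} bounds $|\Phi_n|$ pointwise by its ideal size and a product of such losses, Section~\ref{sec:average} passes from values to coefficients, Section~\ref{sec:count} proves the counting statement, and Section~\ref{sec:upper} combines them.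

\paragraph{Notation.} $e(x)=e^{2\pi ix}$; $\|x\|$ is the distance from $x$ to $\mathbb Z$; $u^+=\max(u,0)$ and $\log^+u=(\log u)^+$. Let $[k]=\{1,\dots,k\}$. For $I\subseteq[k]$ put $d_I=\prod_{i\in I}p_i$, with $d_\emptyset=1$. Let $\mathcal P$ (resp.\ $\mathcal N$) be the family of all $I\subseteq[k]$ with $k-|I|$ even (resp.\ odd); both have $2^{k-1}$ members. The letters stand for positive and negative: by M\"obius inversion of $x^n-1=\prod_{d\mid n}\Phi_d(x)$,
\begin{equation}\label{eq:mobius}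
\Phi_n(x)=\prod_{I\in\mathcal P}(x^{d_I}-1)\prod_{I\in\mathcal N}(x^{d_I}-1)^{-1}
\end{equation}
at every $x$ where no factor vanishes. Unless we say otherwise, $p_1<\dots<p_k$.

\section{A large value at one point}\label{sec:lower}

Since $\Phi_n$ has at most $\varphi(n)+1\le n$ nonzero coefficients, $A_n\ge|\Phi_n(z)|/n$ whenever $|z|=1$ and $n>1$. So it suffices to find a point where $\Phi_n$ is large. In \eqref{eq:mobius} we want $z^{d_I}$ close to $1$ for all $I\in\mathcal N$, to make the denominators small, and at the same time far from $1$ for $I\in\mathcal P$. This rules out points too close to $1$, for which all factors are small. We want instead a point $z$ for which adjoining one more prime to $I$ always moves $z^{d_I}$ from near $1$ to near $-1$ or back.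

\subsection{Order three}
Let $N$ be even and let $p_i=N+h_i$ ($i=1,2,3$) be primes with fixed odd $h_i$. Take $z=e(1/(2N))$. The relevant exponents modulo $2N$ are
\[
p_i=N+h_i,\qquad p_ip_j=N(N+h_i+h_j)+h_ih_j\equiv h_ih_j,\qquad p_1p_2p_3\equiv h_1h_2(N+h_3)\equiv N+h_1h_2h_3,
\]
because $N+h_i+h_j$ is even and $h_1h_2$ is odd. Adding $N$ to the exponent of $z$ is half a turn. So $z$ and the $z^{p_ip_j}$ are near $1$, the $z^{p_i}$ and $z^{p_1p_2p_3}$ are near $-1$, and from
\[
\Phi_{p_1p_2p_3}(z)=\frac{(z^{p_1p_2p_3}-1)(z^{p_1}-1)(z^{p_2}-1)(z^{p_3}-1)}{(z-1)(z^{p_1p_2}-1)(z^{p_1p_3}-1)(z^{p_2p_3}-1)}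
\]
we read off, as $N\to\infty$,
\[
|\Phi_n(z)|\sim\frac{2^4}{\frac{\pi}{N}\cdot\frac{\pi |h_1h_2|}{N}\cdot\frac{\pi |h_1h_3|}{N}\cdot\frac{\pi |h_2h_3|}{N}}=\Bigl(\frac{2N}{\pi}\Bigr)^4\frac1{(h_1h_2h_3)^2}.
\]
Dividing by $n\sim N^3$ gives $A_n\ge(c+o(1))N$ with $c=(2/\pi)^4(h_1h_2h_3)^{-2}$, and $N\sim n^{1/3}=n^{E_3}$.

\subsection{General order}
The same point, up to sign, works in general. We also allow $p_i=m_iN+h_i$ with different odd $m_i$; this is needed only for part (d).

\begin{proposition}\label{prop:point}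
Let $k\ge2$ and fix odd integers $m_i\ge1$ and $h_i$ $(1\le i\le k)$. Let $N\to\infty$ through even integers for which the $p_i=m_iN+h_i$ are distinct odd primes (not necessarily in increasing order), and let $n=p_1\cdots p_k$. Then
\[
\liminf\frac{A_n}{n^{E_k}}\ge\Bigl(\frac{2}{\pi\,(\prod_i m_i)^{1/k}\,\prod_i|h_i|^{1/2}}\Bigr)^{2^{k-1}} .
\]
\end{proposition}

\begin{proof}
Put $h_I=\prod_{i\in I}h_i$ and expand $d_I=\prod_{i\in I}(m_iN+h_i)$ in powers of $N$ modulo $2N$. Since $N$ is even, $N^2=2N\cdot\frac N2\equiv0$. The coefficient of $N$ is a sum of $|I|$ products of odd numbers, so it has the parity of $|I|$. Hence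
\[
d_I\equiv h_I+|I|N\pmod{2N}.
\]
Let $z=(-1)^{k-1}e(1/(2N))$. As $d_I$ is odd,
\[
z^{d_I}=(-1)^{k-1+|I|}e\bigl(h_I/(2N)\bigr).
\]
The sign is $+$ for $I\in\mathcal N$ and $-$ for $I\in\mathcal P$. So $|1-z^{d_I}|$ equals $2|\sin(\pi h_I/2N)|$ for $I\in\mathcal N$ and $2|\cos(\pi h_I/2N)|$ for $I\in\mathcal P$. The $h_I$ are fixed and odd, hence nonzero, and no factor vanishes for large $N$. By \eqref{eq:mobius},
\[
|\Phi_n(z)|=\frac{\prod_{I\in\mathcal P}2|\cos(\pi h_I/2N)|}{\prod_{I\in\mathcal N}2|\sin(\pi h_I/2N)|}\sim2^{2^{k-1}}\prod_{I\in\mathcal N}\frac{N}{\pi|h_I|}=\Bigl(\frac{2N}{\pi}\Bigr)^{2^{k-1}}\prod_i|h_i|^{-2^{k-2}},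
\]
because for $k\ge2$ each $i$ lies in exactly $2^{k-2}$ sets $I\in\mathcal N$. Finally $A_n/n^{E}\ge|\Phi_n(z)|/n^{E+1}$, and $n^{E+1}=(n^{1/k})^{2^{k-1}}$ with $n^{1/k}\sim N(\prod_i m_i)^{1/k}$.
\end{proof}

The oddness of the $m_i$ is essential to the argument: for even $m_i$ the prime $p_i$ adds no half turn, and $z^{d_I}$ and $z^{d_{I\cup\{i\}}}$ are near the same point $\pm1$.

\subsection{Supplying the primes}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:strong}(a)]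
For $k=1$ we have $E_1=0$, $A_p=1$ and so $L_1=1$. Let $k\ge2$. Maynard \cite[Theorem 1.1]{Maynard} proved that the increasing sequence $(q_r)$ of all primes satisfies $\liminf_{r\to\infty}(q_{r+m}-q_r)\ll m^3e^{4m}$ for every $m\ge1$. We use this with $m=k-1$ and let $H$ be the value of the $\liminf$. Since the differences are integers, there are arbitrarily large primes $q_r$ with $q_{r+k-1}-q_r=H$. Put $N=q_r-1$, which is even, and $h_i=q_{r+i-1}-N$ for $1\le i\le k$. The $h_i$ are odd, $h_1=1$ and $1\le h_i\le H+1$. There are finitely many tuples $(h_1,\dots,h_k)$ of this kind, so one of them occurs for infinitely many $r$. Proposition~\ref{prop:point} with this tuple and all $m_i=1$ gives $L_k>0$. More precisely, since $h_i\ll k^3e^{4k}$ and $h_1=1$,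
\[
\frac{\log(1/L_k)}{2^{k-1}}\le\log\frac\pi2+\frac12\sum_{i=2}^k\log h_i\le\frac{k-1}2\bigl(4k+O(\log(k+1))\bigr)+O(1)=2k^2+O(k\log(k+1)).\qedhere
\]
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:strong}(d)]
Dickson's conjecture says that linear forms $a_iv+b_i$ $(a_i\ge1)$ are simultaneously prime for infinitely many positive integers $v$, provided no prime divides their product for every integer $v$. The forms $2(2i-1)v+1$, $1\le i\le k$, satisfy the proviso, since all take the value $1$ at $v=0$. So Proposition~\ref{prop:point} applies with $N=2v$, $m_i=2i-1$ and $h_i=1$. By the inequality of arithmetic and geometric means, $(\prod_i(2i-1))^{1/k}\le\frac1k\sum_i(2i-1)=k$.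
\end{proof}

\section{The upper bound, and why the primes must be comparable}\label{sec:converse}

\begin{lemma}\label{lem:BPV}
If $k\ge2$ and $n=p_1\cdots p_k$ with $p_1<\dots<p_k$, then $A_n\le C_kM_n$.
\end{lemma}

\begin{proof}
We bound the height of $\Phi_n$ by the heights of the polynomials with fewer of the primes. Let $\Phi_{(0)}=x-1$, $\Phi_{(j)}=\Phi_{p_1\cdots p_j}$ for $j\ge1$, let $A_{(j)}$ be the height of $\Phi_{(j)}$, and let
\[
\Psi_{(j)}(x)=\frac{x^{p_1\cdots p_j}-1}{\Phi_{(j)}(x)},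
\]
a polynomial. Write $\|\cdot\|_1$ for the sum of the absolute values of the coefficients. From $\Phi_{(j)}(x)=\Phi_{(j-1)}(x^{p_j})/\Phi_{(j-1)}(x)$ we get
\[
\Psi_{(j)}(x)=\Phi_{(j-1)}(x)\,\Psi_{(j-1)}(x^{p_j}),\qquad\Psi_{(0)}=1 .
\]
Since $\|\Phi_{(0)}\|_1=2$ and $\|\Phi_{(j)}\|_1\le p_1\cdots p_jA_{(j)}$ for $j\ge1$,
\[
\|\Psi_{(k-1)}\|_1\le\prod_{j=0}^{k-2}\|\Phi_{(j)}\|_1\le2\prod_{j=1}^{k-2}p_1\cdots p_j\,A_{(j)} .
\]

Now let $m=p_1\cdots p_{k-1}$. As $\deg\Psi_{(k-1)}<m$, the coefficients $f(u)$, $u\ge0$, of the power series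
\[
\frac1{\Phi_m(x)}=-\Psi_{(k-1)}(x)\sum_{r\ge0}x^{rm}
\]
are $m$-periodic, and over one period they run through the coefficients of $-\Psi_{(k-1)}$. Since $\Phi_n(x)=\Phi_m(x^{p_k})/\Phi_m(x)$,
\[
a_n(u)=\sum_{\substack{0\le w\le\varphi(m)\\ wp_k\le u}}a_m(w)f(u-wp_k).
\]
Here $w<m$ and $p_k$ is coprime to $m$, so the numbers $u-wp_k$ are distinct modulo $m$. Hence $A_{(k)}\le A_{(k-1)}\|\Psi_{(k-1)}\|_1$, and for $k\ge2$
\begin{equation}\label{eq:recursion}
A_{(k)}\le2A_{(k-1)}\prod_{j=1}^{k-2}p_1\cdots p_j\,A_{(j)},\qquad A_{(1)}=1 .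
\end{equation}

Suppose inductively that for $1\le j<k$ we have $A_{(j)}\le c_j\prod_{i<j}p_i^{2^{j-1-i}-1}$. For $i\le k-2$ the exponent of $p_i$ on the right of \eqref{eq:recursion} comes from $A_{(k-1)}$, from the term $j=i$, and from the terms $j>i$; it is
\[
(2^{k-2-i}-1)+1+\sum_{j=i+1}^{k-2}\bigl(1+2^{j-1-i}-1\bigr)=2^{k-2-i}+(2^{k-2-i}-1)=2^{k-1-i}-1 .
\]
For $i\ge k-1$ it is $0$. So the induction proceeds with $c_1=1$ and $c_k=2c_{k-1}\prod_{j\le k-2}c_j$. Here $c_2=2$. For $k\ge3$ the recursion for $c_{k-1}$ reads $2\prod_{j\le k-2}c_j=c_{k-1}$, so $c_k=c_{k-1}^2$. Thus $c_k=2^{2^{k-2}}=C_k$ for $k\ge2$.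
\end{proof}

We now compare $M_n$ with $n^E$. Put $e_i=2^{k-1-i}-1$ for $i\le k-1$ and $e_k=0$, so that $M_n=\prod_ip_i^{e_i}$ (note $e_{k-1}=0$) and $\sum_ie_i=2^{k-1}-k=kE$. For $1\le j\le k-1$ let
\[
S_j=\sum_{i\le j}(e_i-E)=2^{k-1}\bigl(1-2^{-j}-j/k\bigr).
\]
Since $\sum_{i\le k}(e_i-E)=0$, partial summation gives
\begin{equation}\label{eq:abel}
E\log n-\log M_n=\sum_{j=1}^{k-1}S_j\log\frac{p_{j+1}}{p_j} .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
The first assertion is Lemma~\ref{lem:BPV}. Let $k\ge3$. The sequence $S_j$ is concave in $j$, so on $1\le j\le k-1$ it is at least $\min(S_1,S_{k-1})$. Now $S_{k-1}=2^{k-1}/k-1=E>0$. Moreover $S_1=2^{k-2}-2^{k-1}/k\ge E$ is equivalent to $2^{k-2}+1\ge2^k/k$, which holds for $k=3$ because $3\ge8/3$, and for $k\ge4$ because $2^k/k\le2^{k-2}$. Hence $S_j\ge E$ for all $j$, and by \eqref{eq:abel}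
\[
E\log n-\log M_n\ge E\log(p_k/p_1)\ge0 .
\]
If $A_n\ge\epsilon n^E$, then $\epsilon n^E\le C_kM_n$, so the left side is at most $\log(C_k/\epsilon)$.
\end{proof}

In particular $M_n\le n^E$ and $L_k\le C_k$ for $k\ge3$. The smaller primes are even more tightly bound together than $p_1$ and $p_k$, because $S_j$ is much larger than $E$ for $j\le k/2$. Indeed, let $k\ge4$. The function $1-2^{-s}-s/k$ is concave in the real variable $s$, so on $1\le s\le k/2$ it is at least $\min(\frac12-\frac1k,\frac12-2^{-k/2})\ge\frac14$. Hence $S_j\ge2^{k-3}$ for $1\le j\le k/2$. Since all $S_j\ge0$, \eqref{eq:abel} gives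
\begin{equation}\label{eq:small}
A_n\ge\epsilon n^E\quad\Longrightarrow\quad\log\frac{p_j}{p_1}\le2^{3-k}\log\frac{C_k}{\epsilon}\qquad(1\le j\le k/2).
\end{equation}

\section{A pointwise inequality}\label{sec:pointwise}

We turn to Theorem~\ref{thm:strong}(c). We need an upper bound for $|\Phi_n|$ on the unit circle that matches Section~\ref{sec:lower} and displays what is lost when not all denominators are as small as they could be.

Let $\theta$ be real with $d_I\theta\notin\mathbb Z$ for all $I\subseteq[k]$. Put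
\[
y_I=\|d_I\theta\|\in(0,\tfrac12],\qquad v_I=\log\frac1{2y_I}\ge0 .
\]
For $I\ne[k]$ let $\lambda(I)=\min([k]\setminus I)$ be the least missing index and $\kappa_I=\log p_{\lambda(I)}$. For $I\in\mathcal N$ (so $I\ne[k]$) let
\[
s_I=(\kappa_I-v_I)^+,\qquad\text{and let}\qquad
\delta=\sum_{I\in\mathcal P}v_I-\sum_{I\in\mathcal N}(v_I-\kappa_I)^+ .
\]
We write $s_I(\theta)$, $\delta(\theta)$ when the dependence on $\theta$ matters. One should think of $e^{\kappa_I}$ as the largest value of $1/(2y_I)$ that helps. Once $y_I$ is below $1/(2p_{\lambda(I)})$, we have $y_{I\cup\{\lambda(I)\}}=p_{\lambda(I)}y_I$, and this number belongs to a factor in the numerator. So making $y_I$ still smaller shrinks a numerator factor in proportion.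

\begin{lemma}\label{lem:pointwise}
Let $k\ge2$ and $z=e(\theta)$ with $\theta$ as above. Then
\[
\log|\Phi_n(z)|\le\log(nM_n)-\sum_{I\in\mathcal N}s_I-\delta+2^{k-1}\log\frac\pi2 ,
\]
and $\delta\ge0$. If some $D\in\mathcal P\setminus\{[k]\}$ has $y_D<1/(4p_k)$, then $\delta\ge\log p_1$.
\end{lemma}

\subsection{The idea: why $\delta\ge0$ for $k=2$}
The displayed inequality will follow by bookkeeping; the point is that $\delta\ge0$. A term $(v_I-\kappa_I)^+$ with $I\in\mathcal N$ should be paid for by $v_{I\cup\{\lambda(I)\}}$, but different $I$ may claim the same payment. The case $k=2$ already shows this and its cure. Omitting braces around subscripts, we have $\mathcal N=\{1,2\}$, $\mathcal P=\{\emptyset,12\}$, and we want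
\[
(v_1-\log p_2)^++(v_2-\log p_1)^+\le v_\emptyset+v_{12}.
\]
Let $\sigma_I\in(-\frac12,\frac12]$ be congruent to $d_I\theta$ modulo $1$. If $v_1>\log p_2$, then $p_2|\sigma_1|<\frac12$, so $\sigma_{12}=p_2\sigma_1$ and $v_{12}=v_1-\log p_2$. Likewise, if $v_2>\log p_1$, then $\sigma_{12}=p_1\sigma_2$ and $v_{12}=v_2-\log p_1$. If only one of these happens, $v_{12}$ pays. If both happen, the left side is $2v_{12}$, and another payment is needed. But then $\sigma^*=\sigma_{12}/(p_1p_2)$ satisfies $p_1\sigma^*=\sigma_1\equiv p_1\theta$ and $p_2\sigma^*=\sigma_2\equiv p_2\theta$ modulo $1$. As $p_1,p_2$ are coprime, $\theta\equiv\sigma^*$, hence $\sigma_\emptyset=\sigma^*$ and $v_\emptyset\ge v_{12}$ pays the rest. In other words, if $d_{12}\theta$ is near an integer for two reasons, both have a common cause, the smallness of $\sigma_\emptyset$. In general we sort the sets $I$ by their causes.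

\subsection{Proof of Lemma~\ref{lem:pointwise}}
\emph{Bookkeeping.} We have $|z^{d_I}-1|=2\sin\pi y_I$ and $4y\le2\sin\pi y\le2\pi y$ on $[0,\frac12]$. For $y=y_I$ these bounds are $2e^{-v_I}$ and $\pi e^{-v_I}$. By \eqref{eq:mobius},
\[
\log|\Phi_n(z)|\le\sum_{I\in\mathcal N}v_I-\sum_{I\in\mathcal P}v_I+2^{k-1}\log\frac\pi2 .
\]
For $I\in\mathcal N$ write $v_I=\kappa_I-s_I+(v_I-\kappa_I)^+$. The sets $I\in\mathcal N$ with $\lambda(I)=i$ contain $1,\dots,i-1$ but not $i$; there are $2^{k-1-i}$ of them if $i<k$ and one, $[k-1]$, if $i=k$. Hence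
\begin{equation}\label{eq:kappa}
\sum_{I\in\mathcal N}\kappa_I=\sum_{i<k}2^{k-1-i}\log p_i+\log p_k=\log(nM_n),
\end{equation}
and the displayed inequality of the lemma follows.

\emph{Causes.} Let $\sigma_I\in(-\frac12,\frac12]$ with $\sigma_I\equiv d_I\theta\pmod 1$, so that $|\sigma_I|=y_I$. For each $I$ let
\[
F(I)=\{B\subseteq I:\ \sigma_I=d_{I\setminus B}\,\sigma_B\},
\]
which contains $I$. \emph{$F(I)$ is closed under intersection.} Let $B,B'\in F(I)$, $G=B\cap B'$ and $\sigma^*=\sigma_I/d_{I\setminus G}$. Then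
\[
d_{B\setminus G}\,\sigma^*=\sigma_I/d_{I\setminus B}=\sigma_B\equiv d_B\theta=d_{B\setminus G}\,d_G\theta\pmod1,
\]
so $d_{B\setminus G}(d_G\theta-\sigma^*)\in\mathbb Z$. In the same way $d_{B'\setminus G}(d_G\theta-\sigma^*)\in\mathbb Z$. Since $B\setminus G$ and $B'\setminus G$ are disjoint, the two multipliers are coprime, and $d_G\theta\equiv\sigma^*\pmod 1$. As $\sigma^*\in(-\frac12,\frac12]$, we get $\sigma_G=\sigma^*$, that is, $G\in F(I)$.

So $F(I)$ has a least element $b(I)$. \emph{If $B\in F(I)$, then $b(B)=b(I)$.} Indeed, $F(B)\subseteq F(I)$ by multiplying the two relations, whence $b(I)\subseteq b(B)$. Conversely $b(I)\subseteq B$, and dividing the relations $\sigma_I=d_{I\setminus b(I)}\sigma_{b(I)}$ and $\sigma_I=d_{I\setminus B}\sigma_B$ by $d_{I\setminus B}$ shows $\sigma_B=d_{B\setminus b(I)}\sigma_{b(I)}$. So $b(I)\in F(B)$ and $b(B)\subseteq b(I)$. In particular $b(b(I))=b(I)$, and the classes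
\[
\mathcal C(B)=\{I:\ b(I)=B\},\qquad B\text{ with }b(B)=B,
\]
partition the set of all subsets of $[k]$. All members of $\mathcal C(B)$ contain $B$.

\emph{One class.} Fix $B$ with $b(B)=B$, and put $Q=[k]\setminus B$, $V=v_B$ and $w_S=(V-\log d_S)^+$ for $S\subseteq Q$. If $B\cup S\in\mathcal C(B)$, then $\sigma_{B\cup S}=d_S\sigma_B$, so $v_{B\cup S}=V-\log d_S=w_S$. If $\log d_S<V$, then $d_S|\sigma_B|<\frac12$, so $\sigma_{B\cup S}=d_S\sigma_B$ and $B\in F(B\cup S)$, hence $B\cup S\in\mathcal C(B)$. Thus $V-\log d_S\le0$ whenever $B\cup S\notin\mathcal C(B)$, and such $S$ contribute nothing to either of the following sums. So the contribution of $\mathcal C(B)$ to $-\delta$ is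
\[
\Delta_B=\sum_{\substack{S\subseteq Q\\ B\cup S\in\mathcal N}}(V-\log d_S-\kappa_{B\cup S})^+-\sum_{\substack{S\subseteq Q\\ B\cup S\in\mathcal P}}w_S .
\]
If $Q=\emptyset$, then $B=[k]\in\mathcal P$ and $\Delta_B=-V\le0$. Otherwise let $a=\min Q$ and pair each $S\subseteq Q$ not containing $a$ with $S\cup\{a\}$. Then $\lambda(B\cup S)=a$.
\begin{itemize}
\item If $B\cup S\in\mathcal N$, the pair contributes $(V-\log d_S-\log p_a)^+-w_{S\cup\{a\}}=0$.
\item If $B\cup S\in\mathcal P$, the pair contributes $(V-\log d_S-\gamma)^+-w_S$ with $\gamma=\log p_a+\kappa_{B\cup S\cup\{a\}}\ge2\log p_1$. This equals $-\min(w_S,\gamma)\le-\min(w_S,2\log p_1)$.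
\end{itemize}
So $\Delta_B\le0$ for every $B$, and $\delta=-\sum_B\Delta_B\ge0$.

\emph{A small $y_D$.} Let $D\in\mathcal P\setminus\{[k]\}$ with $y_D<1/(4p_k)$, so $v_D>\log(2p_k)$. Let $B=b(D)$ and $D=B\cup S_0$ with $S_0\subseteq Q$. Then $w_{S_0}=v_D$, and $Q\ne\emptyset$. Since every pair in every class contributes at most $0$, and so does the class with $Q=\emptyset$ if there is one, it suffices to find a pair that contributes at most $-\log p_1$. If $a\notin S_0$, the pair of $S_0$ is of the second kind and will do. If $a\in S_0$, choose $c\in[k]\setminus D$ and let $S=(S_0\setminus\{a\})\cup\{c\}$. Then $S\subseteq Q$, $a\notin S$, and $B\cup S\in\mathcal P$ because $|S|=|S_0|$. Moreover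
\[
w_S\ge v_D+\log p_a-\log p_c\ge\log(2p_k)+\log p_1-\log p_k\ge\log p_1,
\]
so the pair of $S$, again of the second kind, contributes at most $-\log p_1$. \qed

\section{From values to coefficients}\label{sec:average}

For $t$ modulo $n$ put $\theta_t=\frac12+\frac tn$ and $z_t=e(\theta_t)=-e(t/n)$. The shift by $\frac12$ keeps us away from the zeros in \eqref{eq:mobius}: since $d_I$ is odd,
\begin{equation}\label{eq:dtheta}
d_I\theta_t\equiv\frac12+\frac{t}{d_{[k]\setminus I}}\pmod1,
\end{equation}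
which is never an integer, because $d_{[k]\setminus I}$ is odd. We have $\sum_tz_t^{u}=(-1)^u\sum_te(tu/n)=0$ for $0<|u|<n$, and $\deg\Phi_n<n$. So $a_n(m)=\frac1n\sum_t\Phi_n(z_t)z_t^{-m}$ and
\begin{equation}\label{eq:avg}
A_n\le\frac1n\sum_{t\bmod n}|\Phi_n(z_t)| .
\end{equation}
Lemma~\ref{lem:pointwise} bounds each of the $n$ values by $nM_n(\pi/2)^{2^{k-1}}$ times a saving. Without the savings, \eqref{eq:avg} would be too weak by a factor $n$. The sets $I=[k]\setminus\{i\}$ almost recover this factor. As we shall see, $e^{-s_I}=1/x_i$ for an odd integer $x_i\le p_i$ that takes each value at most twice, so $\sum_{t \bmod p_i}e^{-s_I}$ is only of size $\log p_i$. But even a power of $\log p_i$ is too much, since our constants may depend on $k$ only. The sets of size $k-3$ make the sums converge. We give up these two layers, keep the rest of the savings, and write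
\[
R=\frac{p_k}{p_1},\qquad W(t)=\delta(\theta_t)+\sum_{\substack{I\in\mathcal N\\ |I|\le k-5}}s_I(\theta_t).
\]

\begin{lemma}\label{lem:average}
For $k\ge4$, $\quad A_n\le M_n\,(\pi/2)^{2^{k-1}}(8R)^k\,e^{-\min_tW(t)}$.
\end{lemma}

\begin{proof}
For $I=[k]\setminus\{i\}$, \eqref{eq:dtheta} gives $y_I=\bigl\|\frac{p_i+2t}{2p_i}\bigr\|=\frac{x_i}{2p_i}$ with $x_i$ odd and $1\le x_i\le p_i$. Thus $v_I=\log(p_i/x_i)$, $\kappa_I=\log p_i$ and $s_I=\log x_i$. A given value of $x_i$ forces $2t\equiv\pm x_i-p_i\pmod{2p_i}$, so it arises from at most two residues $t$ modulo $p_i$. For distinct $i,j,l$ and $I=[k]\setminus\{i,j,l\}$ put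
\[
r_{ijl}=e^{s_I}=\max\bigl(1,\,2y_I\,p_{\min(i,j,l)}\bigr),
\]
which depends only on $t$ modulo $p_ip_jp_l$. By \eqref{eq:avg} and Lemma~\ref{lem:pointwise} it suffices to show
\[
Z:=\sum_{t\bmod n}\ \prod_ix_i^{-1}\prod_{\{i,j,l\}}r_{ijl}^{-1}\le(8R)^k .
\]

Fix $t$ modulo $p_j$ and modulo $p_l$. As $t$ varies modulo $p_i$, the number $\frac12+t/(p_ip_jp_l)$ modulo $1$ runs over a translate of $\{u/p_i:u\bmod p_i\}$, each point once. The condition $r_{ijl}\le\rho$, where $\rho\ge1$, places it within $\rho/(2p_{\min(i,j,l)})$ of $0$ modulo $1$. So it holds for at most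
\[
\rho\,p_i/p_{\min(i,j,l)}+1\le R\rho+1\le2R\rho
\]
residues. Splitting according to $2^g\le r_{ijl}<2^{g+1}$, we obtain
\[
\sum_{t\bmod p_i}r_{ijl}^{-2}\le\sum_{g\ge0}4^{-g}\cdot2R\cdot2^{g+1}=8R .
\]
For fixed $j\neq l$ let $U_{jl}=x_j^{-2}x_l^{-2}\prod_{i\ne j,l}r_{ijl}^{-2}$. By the Chinese remainder theorem we may sum over the residues modulo the $p_i$, $i\ne j,l$, independently, and then over $t$ modulo $p_j$ and $p_l$. Since $2\sum_{x\ge1\text{ odd}}x^{-2}=\pi^2/4$ and $R\ge1$,
\[
\sum_{t\bmod n}U_{jl}\le(\pi^2/4)^2(8R)^{k-2}\le(8R)^k .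
\]
The triples $\{1,2,i\}$ $(i\ne1,2)$ and $\{3,4,i'\}$ $(i'\ne3,4)$ are all distinct, because a common one would have four elements. As all $x_i,r_{ijl}\ge1$, we may drop all other factors of the summand of $Z$, which is therefore at most $U_{12}^{1/2}U_{34}^{1/2}$. The Cauchy--Schwarz inequality gives $Z\le(8R)^k$.
\end{proof}

\section{Primes $p$ with $px$ close to an integer}\label{sec:count}

\begin{lemma}\label{lem:count}
Let $T\ge1$, $P\ge1$ and $\|x\|>T/P^2$. Then at most $27T$ primes $p\in[P,2P)$ satisfy $\|px\|\le T/P$.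
\end{lemma}

Both the primality and a lower bound on $\|x\|$ are needed. For $x=\frac12$ every even integer $p$ has $\|px\|=0$, and for $x=0$ every prime does.

\begin{proof}
By Dirichlet's theorem there are coprime integers $a,q$ with $1\le q\le4P$ and $|x-a/q|\le\frac1{4Pq}$.

\emph{Case $q=1$.} Then $\|x\|\le\frac1{4P}$, so for $p\in[P,2P)$ we have $p\|x\|<\frac12$ and $\|px\|=p\|x\|\ge P\|x\|>T/P$. There are no solutions.

\emph{Case $2\le q\le P/(2T)$.} Then $1<q<p$, so the prime $p$ is not divisible by $q$ and $\|pa/q\|\ge1/q$. Also $p|x-a/q|<\frac{2P}{4Pq}=\frac1{2q}$. Hence $\|px\|>\frac1{2q}\ge T/P$, and again there are no solutions.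

\emph{Case $q\ge2$ and $q>P/(2T)$.} Here we count integers. There are at most $P+1$ integers in $[P,2P)$; cover them by at most $P/q+2$ blocks $\{m_0+j:0\le j<q\}$. In a block, $(m_0+j)x=m_0x+ja/q+j(x-a/q)$ with $|j(x-a/q)|<\frac1{4P}$. So $\|(m_0+j)x\|\le T/P$ forces $ja/q$ to lie, modulo $1$, within $\frac TP+\frac1{4P}\le\frac{5T}{4P}$ of $-m_0x$. The $ja/q$ are distinct multiples of $1/q$ modulo $1$, so at most $\frac{5Tq}{2P}+1$ values of $j$ are possible. Using $P/q<2T$ and $q\le4P$, the total is at most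
\[
\Bigl(\frac Pq+2\Bigr)\Bigl(\frac{5Tq}{2P}+1\Bigr)=\frac{5T}2+\frac Pq+\frac{5Tq}P+2\le2.5T+2T+20T+2T<27T.\qedhere
\]
\end{proof}

\section{The upper bound for the best constant}\label{sec:upper}

We prove Theorem~\ref{thm:strong}(c). All implied constants are absolute.

\subsection{Reductions}
We may assume $k\ge k_0$ for a suitable absolute $k_0$. Since $L_k\le C_k$, the finitely many smaller $k$ are covered by enlarging $C$. We may also assume $L_k>k^{-2^{k-1}}$, since otherwise the claim holds with any $C\ge0$. Let $\epsilon=L_k/2$ and let $n\to\infty$ through integers of order $k$ with $A_n\ge\epsilon n^E$. Then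
\[
\log(C_k/\epsilon)=2^{k-2}\log2+\log2+\log(1/L_k)\le2^{k-1}\log k+O(2^k).
\]
By Theorem~\ref{thm:strong}(b) we have $R=p_k/p_1\le(C_k/\epsilon)^{1/E}$, and $E\ge2^{k-2}/k$. So
\begin{equation}\label{eq:R}
\log R\ll k\log k,\qquad(8R)^k=e^{O(2^k)} .
\end{equation}
For our fixed $k$ the ratio $R$ is bounded; as $n\le(Rp_1)^k$, it follows that $p_1\to\infty$. Put
\[
\ell=\lceil2\log_2k\rceil,
\]
which is at most $k/2$. By \eqref{eq:small},
\begin{equation}\label{eq:pl}
\log(p_\ell/p_1)\ll\log k .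
\end{equation}
Finally let $G(t)=W(t)+E\log n-\log M_n$. This measures how far the value at $z_t$ is from its ideal size: Lemma~\ref{lem:average} and \eqref{eq:R} give
\begin{equation}\label{eq:AG}
\frac{A_n}{n^E}\le\exp\bigl(-\min_tG(t)+O(2^k)\bigr).
\end{equation}
So it suffices to prove that, for $p_1$ large in terms of $k$ and for all $t$,
\begin{equation}\label{eq:goal}
G(t)\ge2^{k-1}(\log k-\log\log k)-O(2^k).
\end{equation}

Fix $t$; from now on $y_I,v_I,s_I$ and $\delta$ refer to $\theta=\theta_t$. If some $D\in\mathcal P\setminus\{[k]\}$ has $y_D<1/(4p_k)$, then Lemma~\ref{lem:pointwise} and $M_n\le n^E$ give $G(t)\ge\delta\ge\log p_1$, and \eqref{eq:goal} holds for large $p_1$. So assume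
\begin{equation}\label{eq:notsmall}
y_D\ge\frac1{4p_k}\qquad\text{for all }D\in\mathcal P\setminus\{[k]\}.
\end{equation}

\subsection{The deficit as a sum over pairs $(D,i)$}
Let $\Lambda=\frac1k\log n$ be the mean of the $\log p_i$. Since $(E+1)\log n=2^{k-1}\Lambda$, \eqref{eq:kappa} gives
\[
E\log n-\log M_n=\sum_{I\in\mathcal N}(\Lambda-\kappa_I),\qquad|\Lambda-\kappa_I|\le\log R .
\]
We discard the sets $I$ that would cause trouble and keep
\[
\mathcal N_0=\{I\in\mathcal N:\ k/4\le|I|\le k-5,\ \lambda(I)\le\ell\}.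
\]
By Hoeffding's inequality at most $2^ke^{-k/8}$ sets $I\subseteq[k]$ have $|I|<k/4$. At most $k+k^3$ sets in $\mathcal N$ have size $k-1$ or $k-3$. At most $2^{k-\ell}\le2^k/k^2$ sets contain $[\ell]$. So $|\mathcal N\setminus\mathcal N_0|\ll2^k/k^2$ and, by \eqref{eq:R}, $|\mathcal N\setminus\mathcal N_0|\log R=O(2^k)$. Since $\delta,s_I\ge0$ and $\kappa_I-s_I=\min(\kappa_I,v_I)$,
\[
G(t)\ge\sum_{I\in\mathcal N_0}\bigl(\Lambda-\min(\kappa_I,v_I)\bigr)-O(2^k).
\]
Next we replace $\Lambda$ by the mean over $I$ itself. Let $f_I=\frac1{|I|}\sum_{i\in I}\log p_i-\Lambda$ for $I\ne\emptyset$. For each size $s\ge1$ the average of $f_I$ over $|I|=s$ is $0$, so $\sum_{\emptyset\ne I\in\mathcal N}f_I=0$. As $|f_I|\le\log R$, we get $\sum_{I\in\mathcal N_0}f_I=O(2^k)$. Therefore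
\[
G(t)\ge\sum_{I\in\mathcal N_0}\frac1{|I|}\sum_{i\in I}\bigl(\log p_i-\min(\kappa_I,v_I)\bigr)-O(2^k).
\]
Write $I=D\cup\{i\}$ with $D=I\setminus\{i\}\in\mathcal P$. Since $e^{-\kappa_I}=1/p_{\lambda(I)}$ and $e^{-v_I}=2y_I$, this says
\begin{equation}\label{eq:pairs}
G(t)\ge\sum_{D\in\mathcal P}\frac1{|D|+1}\sum_{i\in\mathcal J_D}\log\tau_{D,i}-O(2^k),\qquad
\tau_{D,i}=\max\Bigl(\frac{p_i}{p_{\lambda(D\cup\{i\})}},\ 2p_i\,y_{D\cup\{i\}}\Bigr),
\end{equation}
where $\mathcal J_D=\{i\notin D:\ D\cup\{i\}\in\mathcal N_0\}$. The gain is that for fixed $D$ the numbers $y_{D\cup\{i\}}=\|p_ix\|$, with $x=d_D\theta_t$, are governed by a single $x$, and Lemma~\ref{lem:count} applies.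

\subsection{Few pairs have small $\tau$}
Fix $D\in\mathcal P$ with $\mathcal J_D\ne\emptyset$, so $D\ne[k]$. Let $x=d_D\theta_t$, $T_0=k/\log k$, and for $1\le T\le T_0$ let $\nu(T)=\#\{i\in\mathcal J_D:\tau_{D,i}\le T\}$. At most $\ell$ of the counted $i$ are $\le\ell$. Let $i>\ell$ be counted. As $\lambda(D\cup\{i\})\le\ell$, the first entry of the maximum gives $p_\ell<p_i\le Tp_\ell$; the second gives $\|p_ix\|\le T/(2p_i)$. So $p_i\in[P,2P)$ with $P=2^gp_\ell$ for some integer $0\le g\le\log_2T$, and $\|p_ix\|\le T/P$. By \eqref{eq:notsmall},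
\[
\|x\|=y_D\ge\frac1{4Rp_1}>\frac k{p_1^2}\ge\frac T{P^2}
\]
as soon as $p_1>4Rk$, which by \eqref{eq:R} holds for $p_1$ large in terms of $k$. Lemma~\ref{lem:count}, applied to each of the at most $1+\log_2T$ values of $g$, yields
\[
\nu(T)\le\ell+27T(1+\log_2T)\qquad(1\le T\le T_0).
\]

We turn this into a lower bound for the sum of the $\log\tau_{D,i}$. We have $\tau_{D,i}\ge p_i/p_{\lambda(D\cup\{i\})}\ge p_1/p_\ell$ for all $i\in\mathcal J_D$. If $\tau_{D,i}\ge1$, then $\log^+(T_0/\tau_{D,i})$ is the integral of $dT/T$ over those $T\in[1,T_0]$ with $T\ge\tau_{D,i}$. If $\tau_{D,i}<1$, there is an additional $\log(1/\tau_{D,i})\le\log(p_\ell/p_1)$. Summing over $i$ and using \eqref{eq:pl},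
\begin{align*}
\sum_{i\in\mathcal J_D}\log^+\frac{T_0}{\tau_{D,i}}
&\le\int_1^{T_0}\nu(T)\frac{dT}T+\nu(1)\log\frac{p_\ell}{p_1}\\
&\le\ell\log T_0+27T_0(1+\log_2T_0)+O(\log^2k)=O(k).
\end{align*}
The choice $T_0=k/\log k$ was made to have $T_0\log T_0=O(k)$ here. Since $\log\tau_{D,i}\ge\log T_0-\log^+(T_0/\tau_{D,i})$,
\begin{equation}\label{eq:layer}
\sum_{i\in\mathcal J_D}\log\tau_{D,i}\ge|\mathcal J_D|\log T_0-O(k).
\end{equation}

\subsection{Conclusion}
If $\mathcal J_D\ne\emptyset$, then $|D|+1\ge k/4$ by the definition of $\mathcal N_0$. So inserting \eqref{eq:layer} into \eqref{eq:pairs} costs $O(1)$ for each $D$, in total $O(2^k)$. Each $I\in\mathcal N_0$ arises from $|I|$ pairs $(D,i)$, each with weight $1/|I|$. Hence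
\[
G(t)\ge\log T_0\sum_{D\in\mathcal P}\frac{|\mathcal J_D|}{|D|+1}-O(2^k)=|\mathcal N_0|\log T_0-O(2^k)=2^{k-1}(\log k-\log\log k)-O(2^k),
\]
where we used $|\mathcal N\setminus\mathcal N_0|\log k=O(2^k)$. This is \eqref{eq:goal}. By \eqref{eq:AG}, for suitable $n$,
\[
\frac{L_k}2\le\frac{A_n}{n^E}\le\exp\bigl(-2^{k-1}(\log k-\log\log k)+O(2^k)\bigr),
\]
which proves Theorem~\ref{thm:strong}(c). Exponentiating (c) gives the upper bound in (d). Together with the lower bound from Section~\ref{sec:lower}, this gives $\log(1/L_k)=2^{k-1}(\log k+O(\log\log k))$ under Dickson's conjecture as $k\to\infty$, which completes the proof of Theorem~\ref{thm:strong}. \qed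

\begin{thebibliography}{9}
\bibitem{Bzdega} Bartlomiej Bzdega, \emph{On the height of cyclotomic polynomials}, arXiv:1012.3897 (2010).
\bibitem{Maynard} Maynard, \emph{Small gaps between primes}, Ann. of Math. 181 (2015).
\end{thebibliography}
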